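\title{Minimally $k$-connected graphs of largest average connectivity}

\begin{abstract}
A graph is minimally $k$-connected if it is $k$-connected and loses this property when any edge is deleted. Its average connectivity is the mean, over all pairs of vertices, of the maximum number of internally disjoint paths joining the pair. We prove that for every $k\ge 3$ and all sufficiently large $n$, a minimally $k$-connected graph of order $n$ with the largest average connectivity is bipartite, with partite sets the vertices of degree $k$ and the vertices of degree exceeding $k$. We determine the maximum exactly (it is $9k/8+O(1/n)$) and characterize the graphs that attain it. The lower bound is a point--line incidence graph on a cyclic group, analyzed with the Loomis--Whitney inequality. The upper bound locates a dense core among the vertices of large degree and measures everything outside the core by one integer, which is then shown to vanish.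
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Graphs in this paper are finite and may have multiple edges. A set of $u$--$v$ paths is \emph{internally disjoint} if no two of the paths share an edge or an internal vertex, that is, a vertex other than $u$ and $v$. Let $\kappa_G(u,v)$ be the maximum number of internally disjoint $u$--$v$ paths in $G$. The \emph{average connectivity} of a graph $G$ of order $n$ is
\[
\overline{\kappa}(G)=\binom{n}{2}^{-1}\sum_{\{u,v\}\subseteq V(G)}\kappa_G(u,v).
\]
The \emph{connectivity} $\kappa(G)$ of a nontrivial graph is the smallest number of vertices whose removal disconnects $G$ or leaves the trivial graph, and $G$ is \emph{$k$-connected} if $\kappa(G)\ge k$. The graph $G$ is \emph{minimally $k$-connected} if it is $k$-connected but $G-e$ is not $k$-connected for every edge $e$. A minimally $k$-connected graph is \emph{optimal} if it has the largest average connectivity among all minimally $k$-connected graphs of the same order.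

Connectivity looks at the worst pair of vertices, average connectivity at the typical pair. Adding edges never lowers the average, so maximizing it is of interest only when edges are rationed, and minimality does this: every edge must be needed for $k$-connectivity. How far above $k$ can the average be pushed under this constraint, and by which graphs?

Let $G$ be minimally $k$-connected of order $n\ge k+2$, and let $d_v$ be the degree of $v$. We recall in Section~\ref{sec:tools} that $G$ is simple and that
\begin{equation}\label{eq:sandwich}
k\le\kappa_G(u,v)\le\min(d_u,d_v)\qquad\text{for all } u\ne v .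
\end{equation}
Define the \emph{excess} of $G$ by
\[
\mathcal{E}(G)=\sum_{\{u,v\}\subseteq V(G)}\bigl(\kappa_G(u,v)-k\bigr),\qquad\text{so that}\qquad \overline{\kappa}(G)=k+\mathcal{E}(G)\Big/\binom n2 .
\]
Optimal graphs are those of maximum excess. Throughout, $A$ is the set of vertices of degree $k$ and $B$ the set of vertices of degree exceeding $k$. By \eqref{eq:sandwich}, only pairs inside $B$ contribute to the excess.

Two examples mark the extremes. A $k$-regular $k$-connected graph has $B=\emptyset$ and excess $0$. The graph $K_{k,n-k}$ with $n>2k$ has $k$ vertices of degree $n-k$ and excess $\binom k2(n-2k)$, which is only linear in $n$, so its average connectivity tends to $k$. A good graph needs many vertices in $B$, and they need large degrees. Suppose that $A$ and $B$ are both independent and $|B|=p$. Such a graph, if $k$-connected, is automatically minimally $k$-connected, because every edge has an end of degree $k$. The degrees in $B$ sum to $k(n-p)$, and a minimum is at most a mean, so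
\[
\mathcal{E}(G)\le\sum_{\{u,v\}\subseteq B}\Bigl(\frac{d_u+d_v}{2}-k\Bigr)=\frac{p-1}{2}\,k(n-2p).
\]
The right side is largest near $p=n/4$, where it is about $kn^2/16$ and the average degree in $B$ is about $3k$. One is led to guess that nothing beats this picture: an edge inside $A$ spends two units of degree that could have gone to $B$, and an edge inside $B$, being needed for $k$-connectivity, crosses a small cut, and every pair separated by that cut has excess $0$. The following question comes from Casablanca, Mol and Oellermann~\cite{CMO}.

\begin{quote}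
Let $k\ge3$. Is every optimal minimally $k$-connected graph of sufficiently large order bipartite, with partite sets $A$ and $B$?
\end{quote}

We show that the answer is yes. From now on $k\ge3$ is fixed, and ``large'' means larger than a constant depending only on $k$.

\begin{theorem}\label{thm:bip}
Let $k\ge3$. For $n$ sufficiently large, every optimal minimally $k$-connected graph of order $n$ is bipartite with partite sets $A$, the set of vertices of degree $k$, and $B$, the set of vertices of degree exceeding $k$.
\end{theorem}

The proof also gives the maximum and the extremal graphs. Write $n=4p+s_n$ with $s_n\in\{-1,0,1,2\}$ and put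
\begin{equation}\label{eq:Estar}
\mathcal{E}^*(n)=
\begin{cases}
kp(p-2)+\binom{k+1}{2} & \text{if } s_n=-1,\\[2pt]
kp(p-1) & \text{if } s_n=0,\\[2pt]
kp(p-1)+\binom{k}{2} & \text{if } s_n=1,\\[2pt]
kp(p-1)+\binom{2k}{2} & \text{if } s_n=2.
\end{cases}
\end{equation}

\begin{theorem}\label{thm:exact}
Let $k\ge 3$ and let $n$ be sufficiently large. The maximum of $\overline{\kappa}(G)$ over minimally $k$-connected graphs $G$ of order $n$ is $k+\mathcal{E}^*(n)/\binom n2$. A minimally $k$-connected graph $G$ of order $n$ is optimal if and only if all of the following hold: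
\begin{enumerate}
\item[(i)] $G$ is bipartite with partite sets $A$ and $B$;
\item[(ii)] $n-4|B|\in\{-2,-1,0,1,2\}$;
\item[(iii)] the degrees of the vertices in $B$ differ pairwise by at most $1$;
\item[(iv)] $\kappa_G(u,v)=\min(d_u,d_v)$ for all distinct $u,v\in B$.
\end{enumerate}
\end{theorem}

Since $\mathcal{E}^*(n)=kn^2/16+O(n)$, the maximum average connectivity is $9k/8+O(1/n)$. Some lower bound on $n$ is necessary in Theorem~\ref{thm:bip}. For every $n\ge k+1$ a minimally $k$-connected graph of order $n$ exists (delete edges from $K_n$ while possible), whereas a bipartite graph with parts $A$ and $B$ has $|B|\ge k$ and $|A|\ge k+1$; so the conclusion fails for $k+1\le n\le 2k$.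

The guess hides two difficulties. First, edges inside $B$ could in principle be profitable to first order. They form a forest by a theorem of Mader, but a spanning tree on $B$ adds $2(p-1)$ to the degree sum, each unit is worth $(p-1)/2$ in the bound above, and the total, about $n^2/16$, has the same order as the main term. Second, the theorem must exclude even a single edge inside $B$, and we shall see in Section~\ref{sec:model} that one such edge can bring the natural upper bound within a constant of $\mathcal{E}^*(n)$. So an exact lower bound is needed, for every residue of $n$ modulo $4$.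

Sections~\ref{sec:tools} and~\ref{sec:seq} contain the standard tools and the arithmetic behind \eqref{eq:Estar}. Section~\ref{sec:constr} constructs graphs of excess $\mathcal{E}^*(n)$. Section~\ref{sec:model} works out the case of one edge inside $B$, Section~\ref{sec:core} finds the same structure in an arbitrary optimal graph, and Section~\ref{sec:final} carries out the exact comparison.

\section{Menger's theorem, Mader's theorem and the cut of an edge}\label{sec:tools}

We use Menger's theorem in two forms. \emph{Local form:} if $u$ and $v$ are nonadjacent, then $\kappa_G(u,v)$ is the smallest size of a set $S\subseteq V(G)\setminus\{u,v\}$ that separates $u$ from $v$, meaning that $u$ and $v$ lie in different components of $G-S$. \emph{Global form:} if $G$ is $k$-connected, then $\kappa_G(u,v)\ge k$ for all $u\neq v$.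

Let $G$ be minimally $k$-connected of order $n\ge k+2$. Deleting one of two parallel edges does not change the connectivity, so $G$ is simple. The lower bound in \eqref{eq:sandwich} is the global form of Menger's theorem; the upper bound holds because internally disjoint paths leave $u$, and enter $v$, along different edges. In particular all degrees are at least $k$ and $V(G)=A\cup B$. We write $F=G[B]$ and $x_v=d_v-k$, so that $x_v\ge1$ on $B$. For a vertex set $Z$ of a graph $J$, let $e_J(Z)$ be the number of edges of $J$ with both ends in $Z$, and for disjoint $Z,Z'$ let $e_J(Z,Z')$ be the number of edges between them; we drop the subscript when $J=G$.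

Minimality enters the upper bound through the next two statements.

\begin{theorem}[Mader~\cite{Mader}]\label{thm:mader}
Every cycle of a minimally $k$-connected graph contains a vertex of degree $k$. Equivalently, $F=G[B]$ is a forest.
\end{theorem}

\begin{lemma}\label{lem:cut}
Let $G$ be minimally $k$-connected of order $n\ge k+2$ and let $e=uv$ be an edge. There is a partition $V(G)=S\cup X\cup Y$ with $|S|\le k-1$, $u\in X$, $v\in Y$ such that $e$ is the only edge between $X$ and $Y$. Moreover $\kappa_G(x,y)=k$ for all $x\in X$ and $y\in Y$.
\end{lemma}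

\begin{proof}
Since $G-e$ is not $k$-connected, there is a set $S$ of at most $k-1$ vertices such that $G-e-S$ is disconnected or trivial, and it is not trivial because $n-|S|\ge 3$. The graph $G-S$ is connected. Hence $e$ is an edge of $G-S$ whose deletion disconnects it, and $G-S-e$ has exactly two components, $X\ni u$ and $Y\ni v$. Every path from $x\in X$ to $y\in Y$ has an internal vertex in $S$ or uses $e$, so at most $|S|+1\le k$ such paths are internally disjoint.
\end{proof}

We call $(S,X,Y)$ a \emph{cut} of $e$, and $X,Y$ its \emph{sides}. We also use two facts about forests: a forest on $m\ge1$ vertices has at most $m-1$ edges, and a forest on at least two vertices has at least two vertices of degree at most $1$.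

\section{Balanced degree sequences}\label{sec:seq}

The bound ``minimum at most mean'' is sharp only if all degrees in $B$ are equal. When the degree sum is not divisible by $|B|$ we need the exact maximum of the sum of the pairwise minima. For an integer $z$ of either sign put $\binom z2=z(z-1)/2\geq 0$, and for integers $p\ge1$ and $M$ put
\[
\Phi_p(M)=kp(p-1)+\binom M2-p\max(0,-M).
\]

\begin{lemma}\label{lem:balanced}
Let $d_1,\dots,d_p$ be nonnegative integers with sum $3kp+M$, and let $\Sigma=\sum_{i<j}\bigl(\min(d_i,d_j)-k\bigr)$.
\begin{enumerate}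
\item[(a)] $\Sigma\le\frac{p-1}{2}\,(2kp+M)$.
\item[(b)] If $|M|<p$, then $\Sigma\le\Phi_p(M)$, with equality if and only if the $d_i$ differ pairwise by at most $1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Each $d_i$ occurs in $p-1$ pairs, so $\Sigma\le\sum_{i<j}\frac{d_i+d_j}{2}-k\binom p2=\frac{p-1}2(3kp+M-kp)$.

(b) Write the sum as $D=dp+r$ with $0\le r<p$. Let $c_j$ be the number of indices $i$ with $d_i\ge j$. A pair with minimum $\mu$ is counted in $\binom{c_j}{2}$ exactly for $j=1,\dots,\mu$, so $\sum_{i<j}\min(d_i,d_j)=\sum_{j\ge1}\binom{c_j}2$, and $0\le c_j\le p$, $\sum_j c_j=D$. Maximize $\sum\binom{c_j}2$ over all integer sequences with these two properties; up to order and zeros there are finitely many. If two terms $c_i\ge c_j$ lie strictly between $0$ and $p$, replacing them by $c_i+1$ and $c_j-1$ raises the sum by $c_i-c_j+1>0$. So the maximum is attained exactly when $d$ terms equal $p$, one equals $r$ and the others vanish, and it equals $d\binom p2+\binom r2$. Our sequence $c_1\ge c_2\ge\cdots$ has this form if and only if all $d_i$ lie in $\{d,d+1\}$, and given the sum $D$ this holds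 if and only if the $d_i$ differ pairwise by at most $1$.

If $M\ge0$, then $d=3k$, $r=M$, and the bound on $\Sigma$ is $2k\binom p2+\binom M2$. If $M<0$, then $d=3k-1$, $r=p+M$, and the identity $\binom{p+M}2=\binom p2+pM+\binom M2$ turns the bound $(2k-1)\binom p2+\binom{p+M}2$ into $2k\binom p2+pM+\binom M2$. In both cases the bound is $\Phi_p(M)$.
\end{proof}

The function $\Phi_p$ is lopsided at $M=0$. Raising a few degrees from $3k$ to $3k+1$ helps only the pairs among the raised vertices and gains $\binom M2$; lowering a few degrees hurts every pair that meets a lowered vertex and costs about $p|M|$.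

If $A$ and $B$ are independent, $|B|=p$ and $n=4p+s$, then the degrees in $B$ sum to $k(n-p)=3kp+ks$. This suggests the definition, for $s\equiv n\pmod 4$,
\[
\psi_n(s)=\Phi_p(ks)\qquad\text{with } p=(n-s)/4 .
\]
Substituting $s=-1,0,1,2$, and using $\binom{-k}{2}=\binom{k+1}{2}$, gives $\psi_n(s_n)=\mathcal{E}^*(n)$. To compare different values of $s$ we use the expansion
\begin{equation}\label{eq:expand}
kp(p-1)=\frac{k(n-s)(n-s-4)}{16}=\frac{kn(n-4)}{16}-\frac{ks(n-2)}{8}+\frac{ks^2}{16}.
\end{equation}
For $s>0$ the second term is a loss of about $ksn/8$; for $s<0$ it is a gain of about $k|s|n/8$, but the last term of $\Phi_p$ costs twice as much. Either way $|s|$ should be as small as the residue of $n$ allows.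

\begin{lemma}\label{lem:arith}
\begin{enumerate}
\item[(a)] For $n\ge8$, $\ \mathcal{E}^*(n)\ge\dfrac{kn(n-4)}{16}-\dfrac{k(n-2)}{4}\ge\dfrac{kn^2}{16}-\dfrac{kn}{2}$.
\item[(b)] If $s\equiv n\pmod 4$ and $|s|\le2$, then $\psi_n(s)=\mathcal{E}^*(n)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $s_n\in\{0,1,2\}$ the first inequality follows from $\mathcal{E}^*(n)\ge kp(p-1)$ and \eqref{eq:expand}. For $s_n=-1$ we have $p=(n+1)/4$, and \eqref{eq:expand} gives
\[
\mathcal{E}^*(n)\ge kp(p-1)-kp\ge\frac{kn(n-4)}{16}+\frac{k(n-2)}{8}-\frac{k(n+1)}{4}=\frac{kn(n-4)}{16}-\frac{k(n+4)}{8},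
\]
and $n+4\le2(n-2)$ for $n\ge8$. The second inequality is $\frac n4+\frac{n-2}{4}\le\frac n2$.

(b) Either $s=s_n$, or $n=4q+2$ and $s=-2$. In the latter case $p=q+1$ and
\[
\psi_n(-2)=kq(q+1)+k(2k+1)-2k(q+1)=kq(q-1)+k(2k-1)=\psi_n(2).\qedhere
\]
\end{proof}

The tie in (b) is the reason why condition (ii) of Theorem~\ref{thm:exact} allows two values of $|B|$ when $n\equiv2\pmod4$.

\section{Graphs of excess $\mathcal{E}^*(n)$}\label{sec:constr}

We need a bipartite graph with $p$ vertices of degree $3k$ on one side and $3p$ vertices of degree $k$ on the other, in which any two vertices of degree $3k$ are joined by $3k$ internally disjoint paths. By Menger's theorem this is an isoperimetric property: fewer than $3k$ vertices must not separate two vertices of degree $3k$. We build the graph on a cyclic group that looks, at small scales, like a lattice of high dimension. A small separator then leaves one giant component (a large-scale argument in the cyclic group), and the remaining components are small enough to be lifted to the lattice, where their boundary can be bounded below.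

\subsection{Points and lines}

Let $N=3(k-1)$, $K=20k^2$, $L=2K+1$, and let $p>KL^N$. Split $\{1,\dots,N\}$ into consecutive intervals $I_1,I_2,I_3$ of size $k-1$. With $e_1,\dots,e_N$ the standard basis of $\mathbb{Z}^N$, put
\[
\Lambda_i=\{0\}\cup\{e_j: j\in I_i\}\subset\mathbb{Z}^N,\qquad
\theta:\mathbb{Z}^N\to\mathbb{Z}_p,\quad \theta(c)=\sum_{j=1}^N c_jL^{j-1}\bmod p .
\]
The map $\theta$ is a homomorphism. Let $\Gamma$ be the bipartite graph whose parts are the set $R=\mathbb{Z}_p$ of \emph{points} and the set of \emph{lines} $(i,y)$ with $i\in\{1,2,3\}$, $y\in\mathbb{Z}_p$, where $(i,y)$ is adjacent to the points of $y+\theta(\Lambda_i)$. We call $i$ the \emph{type} of the line and identify a line with its set of points when speaking of containment and intersection. Let $\|c\|=\max_j|c_j|$.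

\begin{lemma}\label{lem:local}
\begin{enumerate}
\item[(a)] If $c\in\mathbb{Z}^N$ and $0<\|c\|\le K$, then $\theta(c)\ne0$.
\item[(b)] Every line has $k$ points, every point lies on $3k$ lines, and two distinct lines share at most one point.
\item[(c)] If $x$ is a point and $T$ is a set of $t$ points with $x\notin T$, then at most $t/2$ lines through $x$ are contained in $\{x\}\cup T$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $h$ be the largest index with $c_h\ne0$. Then $\bigl|\sum_{j<h}c_jL^{j-1}\bigr|\le K\frac{L^{h-1}-1}{L-1}<L^{h-1}$ because $L-1=2K$, so the integer $\sum_jc_jL^{j-1}$ is not zero. Its absolute value is at most $K\sum_{j=1}^NL^{j-1}<KL^N<p$.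

(b) By (a), $\theta$ is injective on $\Lambda_i$. So a line has $k$ points, and the lines through $x$ are the $3k$ distinct lines $(i,x-\theta(\tau))$ with $\tau\in\Lambda_i$. Suppose $(i,y)$ and $(i',y')$ share points $x\ne x'$, say $x=y+\theta(\tau)=y'+\theta(\varsigma)$ and $x'=y+\theta(\tau')=y'+\theta(\varsigma')$ with $\tau,\tau'\in\Lambda_i$ and $\varsigma,\varsigma'\in\Lambda_{i'}$. Subtracting, $\theta$ vanishes on $(\tau-\tau')-(\varsigma-\varsigma')$, a vector of norm at most $2$, so $\tau-\tau'=\varsigma-\varsigma'\neq0$ by (a). A nonzero vector $\tau-\tau'$ has the form $e_j-e_l$, $e_j$ or $-e_l$ with $j,l\in I_i$, and so determines $i$, $\tau$ and $\tau'$. Hence $i=i'$, $\tau=\varsigma$ and $y=y'$.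

(c) By (b), the lines through $x$ are disjoint apart from $x$, and each one contained in $\{x\}\cup T$ uses $k-1\ge2$ points of $T$.
\end{proof}

Part (c) uses $k\ge3$, and every count below rests on it: deleting points is an inefficient way to neutralize lines, since each line through $x$ costs at least two points but could be deleted at the cost of one vertex.

\subsection{The giant component}

\begin{lemma}\label{lem:giant}
Let $S_0\subset V(\Gamma)$ with $|S_0|\le3k$. Then $\Gamma-S_0$ has a component $\mathcal{G}$ that contains all but at most $10k^2$ points.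
\end{lemma}

\begin{proof}
Since $k-1\ge2$, both $e_1$ and $e_2$ lie in $\Lambda_1$, so the line $(1,x)$ contains $x$, $x+1$ and $x+L$. We use the steps $+1$ to move along the cycle and the steps $+L$ to jump over the damage done by $S_0$.

Mark every point of $S_0$ and every point $x$ with $(1,x)\in S_0$. At most $\mu=3k$ points are marked. If $x$ and $x+1$, or $x$ and $x+L$, are both unmarked, they are joined in $\Gamma-S_0$ through $(1,x)$. If no point is marked, all points lie in one component. Otherwise the unmarked points form at most $\mu$ \emph{arcs}, maximal cyclic runs of consecutive unmarked points, and each arc lies in one component. A longest arc $J^*$ has at least $(p-\mu)/\mu\ge L$ points.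

Let $J\ne J^*$ be an arc with more than $\mu$ points and let $x_0,\dots,x_\mu$ be consecutive points of $J$. Represent points by integers in $[x_0,x_0+p)$, so that $J^*=[\alpha,\beta]$ with $x_0<\dots<x_\mu<\alpha\le\beta<x_0+p$. For each $i$ follow the column $x_i,\,x_i+L,\,x_i+2L,\dots$ up to its first term that is at least $\alpha$. This term is less than $\alpha+L\le\beta+1$, so it lies in $J^*$. All integers used lie in $[x_0,x_0+p)$ and so represent distinct points, and the $\mu+1$ columns are disjoint because $x_0,\dots,x_\mu$ are distinct modulo $L>\mu$. One column therefore contains no marked point, and it joins $J$ to $J^*$ in $\Gamma-S_0$.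

So $J^*$ and all arcs with more than $\mu$ points lie in one component $\mathcal{G}$. It misses at most $\mu^2$ unmarked and $\mu$ marked points, and $9k^2+3k\le10k^2$.
\end{proof}

\subsection{The small components}

Let $D\neq\mathcal{G}$ be another component of $\Gamma-S_0$, let $U$ be its set of points, $m=|U|$, and let $T=S_0\cap R$, $t=|T|$. A line that meets $U$ and has a point outside $U\cup T$ must belong to $S_0$; otherwise the line, and then that point, would lie in $D$. For $m=1$, Lemma~\ref{lem:local}(c) thus gives $|S_0|\ge(3k-t/2)+t\ge3k$, which is what it costs to isolate a point. For $m=2$ the two points lie on one common line, so $6k-2$ lines meet $U$ in exactly one point, at most $t$ of them have all other points in $T$, and $|S_0|\ge6k-2>3k$. In general this count gives at least $3km-m(m-1)$ lines meeting $U$ in one point, which is useless for $m>3k$, whereas $m$ may be as large as $10k^2$. For such $m$ we find these lines at the extreme points of $U$ in the lattice, and count them with the following inequality.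

\begin{lemma}[Loomis--Whitney inequality]\label{lem:LW}
Let $X_1,X_2,X_3$ be sets, let $U\subseteq X_1\times X_2\times X_3$ be finite, and let $\pi_i$ be the projection that omits coordinate $i$. Then $|U|^2\le|\pi_1(U)|\,|\pi_2(U)|\,|\pi_3(U)|$.
\end{lemma}

\begin{proof}
For $z\in X_3$ let $U_z\subseteq X_1\times X_2$ be the slice of $U$ at $z$, and let $\alpha_z,\beta_z$ be the sizes of its projections to $X_1$ and $X_2$. Then $|U_z|\le|\pi_3(U)|$ and $|U_z|\le\alpha_z\beta_z$, so $|U_z|\le|\pi_3(U)|^{1/2}(\alpha_z\beta_z)^{1/2}$. Summing over $z$ and applying the Cauchy--Schwarz inequality gives $|U|\le|\pi_3(U)|^{1/2}(\sum_z\alpha_z)^{1/2}(\sum_z\beta_z)^{1/2}$, and $\sum_z\alpha_z=|\pi_2(U)|$, $\sum_z\beta_z=|\pi_1(U)|$.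
\end{proof}

\begin{lemma}\label{lem:small}
In the situation of Lemma~\ref{lem:giant}, every component of $\Gamma-S_0$ other than $\mathcal{G}$ contains at most one point.
\end{lemma}

\begin{proof}
Keep the notation $D,U,m,T,t$, and suppose $m\ge2$. We have $m\le10k^2$ and $t\le3k$. Let $J$ be the number of lines that meet $U$ and have a point outside $U\cup T$. These lines lie in $S_0$, so $|S_0|\ge J+t$, and we show that $J+t>3k$.

\emph{Lifting to the lattice.} Paths in $D$ alternate between points and lines, so the graph on $U$ that joins two points lying on a common line is connected. Take a spanning tree rooted at $u_0\in U$ and define lifts $\tilde u\in\mathbb{Z}^N$ as follows: $\tilde u_0=0$, and if $u'$ is a child of $u$, both on $(i,y)$ with $u=y+\theta(\tau)$ and $u'=y+\theta(\tau')$, then $\tilde u'=\tilde u+\tau'-\tau$. Let $\varphi(z)=u_0+\theta(z)$. By induction along the tree, $\varphi(\tilde u)=u$ and $\|\tilde u\|\le m-1$. Put $\tilde U=\{\tilde u:u\in U\}$, a set of $m$ vectors, and $\Omega=\{z\in\mathbb{Z}^N:\|z\|\le m\}$. As $2m\le K$, Lemma~\ref{lem:local}(a) shows that $\varphi$ is injective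 on $\Omega$.

Call $z+\Lambda_i$ a \emph{simplex} of type $i$; the map $\varphi$ sends it onto the line $(i,\varphi(z))$. Two elements of a simplex differ by a vector of norm at most $1$, so a simplex that meets $\tilde U$ lies in $\Omega$. By injectivity on $\Omega$, an element $z'$ of such a simplex has $\varphi(z')\in U$ if and only if $z'\in\tilde U$, and distinct pairs $(i,z)$ whose simplices meet $\tilde U$ give distinct lines (note that $z\in z+\Lambda_i\subseteq\Omega$).

\emph{Special lines.} Fix a type $i$ and let $\mathbb{Z}^{I_i}$ be the sublattice spanned by the $e_j$ with $j\in I_i$. The \emph{fibers} of type $i$ are the nonempty intersections of $\tilde U$ with cosets of $\mathbb{Z}^{I_i}$; their number is $|\pi_i(\tilde U)|$, where $\pi_i$ omits the coordinates in $I_i$. For $\tau\in\Lambda_i$ define a linear functional $g_\tau$ by $g_0(z)=\sum_{j\in I_i}z_j$ and $g_{e_j}(z)=-z_j$. Then $g_\tau(\tau'-\tau)=1$ for every $\tau'\in\Lambda_i\setminus\{\tau\}$. Given a fiber $V$, let $v_\tau\in V$ maximize $g_\tau$ on $V$. The simplex $v_\tau-\tau+\Lambda_i$ lies in the coset of $V$, and its elements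 other than $v_\tau$ have a larger value of $g_\tau$, so it meets $\tilde U$ only in $v_\tau$ (Figure~\ref{fig:special}). The $k$ simplices obtained from $V$ are distinct: if $v_\tau-\tau=v_{\tau'}-\tau'$, the common simplex has a unique element in $\tilde U$, so $v_\tau=v_{\tau'}$ and $\tau=\tau'$. Different fibers of one type give simplices in different cosets. Applying $\varphi$, we obtain $k\sigma$ distinct \emph{special} lines, where $\sigma=\sum_{i=1}^3|\pi_i(\tilde U)|$, each meeting $U$ in exactly one point.

\emph{Closed special lines.} A special line is \emph{closed} if its $k-1$ points outside $U$ all lie in $T$. If $c$ special lines are closed, then $J\ge k\sigma-c$. We have two bounds on $c$. First, $c\le mt/2$, by Lemma~\ref{lem:local}(c) applied to each point of $U$. Second, $c\le3t$. Indeed, let $c_V\le k$ be the number of closed special lines coming from a fiber $V$. Each has $k-1$ points in $T$ and any two share at most one point, so together they cover at least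
\[
(k-1)+(k-2)+\dots+(k-c_V)=\tfrac12c_V(2k-1-c_V)\ge\tfrac12c_V(k-1)\ge c_V
\]
points of $T$. For different fibers of the same type the covered sets are disjoint, because the simplices lie in $\Omega$ and in different cosets, and $\varphi$ is injective on $\Omega$. So $\sum_Vc_V\le t$ for each of the three types.

\emph{The count.} Lemma~\ref{lem:LW} with $X_i=\mathbb{Z}^{I_i}$ and the inequality of arithmetic and geometric means give $\sigma^3\ge27\prod_i|\pi_i(\tilde U)|\ge27m^2$. For $m=2,3,4,5$ the values $27m^2=108,243,432,675$ exceed $(m+2)^3=64,125,216,343$, so $\sigma\ge m+3$ and, with $c\le mt/2$ and $t\le 3k$,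
\[
J+t\ge k(m+3)-\Bigl(\frac m2-1\Bigr)3k=k\Bigl(6-\frac m2\Bigr)>3k .
\]
For $m\ge6$ we have $27m^2\ge972>9^3$, so $\sigma\ge10$, and with $c\le3t$ we get $J+t\ge10k-2t\ge4k$. Both contradict $|S_0|\le3k$.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\fill[gray!25] (0,2)--(1,2)--(0,3)--cycle;
\fill[gray!25] (2,0)--(3,0)--(2,1)--cycle;
\fill[gray!25] (3,2)--(4,2)--(3,3)--cycle;
\draw (0,2)--(1,2)--(0,3)--cycle;
\draw (2,0)--(3,0)--(2,1)--cycle;
\draw (3,2)--(4,2)--(3,3)--cycle;
\foreach \x in {0,1,2,3,4} \foreach \y in {0,1,2,3} \draw[fill=white] (\x,\y) circle (1.6pt);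
\foreach \x/\y in {1/2,2/1,2/2,3/2} \fill (\x,\y) circle (3pt);
\node[below] at (1,1.92) {$v_{e_1}$};
\node[left] at (1.92,1) {$v_{e_2}$};
\node[below] at (3,1.92) {$v_0$};
\end{tikzpicture}
\caption{The case $k=3$. Black dots: a finite set $V$ in a plane lattice with basis $e_1$ (horizontal) and $e_2$ (vertical). The three shaded translates of the triangle $\{0,e_1,e_2\}$, placed at a leftmost point $v_{e_1}$, a lowest point $v_{e_2}$ and a point $v_0$ of largest coordinate sum, each meet $V$ in exactly one point.}
\label{fig:special}
\end{figure}

\subsection{All residues modulo $4$}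

Let $n=4p+s$ with $s=s_n$ and $p>KL^N$. Define $G_n$ as follows. If $s=0$, then $G_n=\Gamma$. If $s\in\{1,2\}$, add to $\Gamma$ new vertices $z_1,\dots,z_s$, with $z_i$ adjacent to a set $Z_i$ of $k$ points and the $Z_i$ pairwise disjoint. If $s=-1$, delete one line $z$ from $\Gamma$. Then $G_n$ is bipartite of order $n$, and the vertices outside $R$ have degree $k$. All points have degree $3k$, except $ks$ points of degree $3k+1$ if $s>0$ and $k$ points of degree $3k-1$ if $s=-1$.

\begin{lemma}\label{lem:sep}
If $S\subset V(G_n)\setminus\{u,v\}$ separates two points $u$ and $v$ in $G_n$, then $|S|\ge\min(d_u,d_v)$, the degrees being taken in $G_n$.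
\end{lemma}

\begin{proof}
Suppose $|S|<\min(d_u,d_v)$. Then $|S|\le3k$, and $|S|\le3k-1$ if $s=-1$. Let $S_0=S\cap V(\Gamma)$ if $s\ge0$ and $S_0=S\cup\{z\}$ if $s=-1$. Then $|S_0|\le3k$ and $\Gamma-S_0$ is a subgraph of $G_n-S$, so $\mathcal{G}$ lies in one component of $G_n-S$. One of $u,v$, say $u$, lies in another component $D$ of $G_n-S$. By Lemma~\ref{lem:small}, each point of $D$ is the only point of its component of $\Gamma-S_0$. Let $T=S\cap R$ and $t=|T|$.

We claim that $u$ is the only point of $D$. The danger is that an added vertex links isolated points together. If $D$ has two points, then, $D$ being connected and bipartite, two points $w\ne w'$ of $D$ have a common neighbor in $D$. It is not a line, since $w$ and $w'$ lie in different components of $\Gamma-S_0$; so $s>0$. A line through $w$ that is not in $S$ is contained in $\{w\}\cup T$, because $w$ is the only point of its component of $\Gamma-S_0$. By Lemma~\ref{lem:local}(c), $3k\ge|S|\ge(3k-t/2)+t$. Hence $t=0$, all $3k$ lines through $w$ lie in $S$, and $S$ consists of these lines. The same holds for $w'$, so $w$ and $w'$ lie on $3k\ge 2$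 common lines, contradicting Lemma~\ref{lem:local}(b).

So a neighbor of $u$ outside $S$ has its other $k-1\geq 2$ neighbors in $T$. Let $I$ be the number of neighbors of $u$ outside $S$. If $t\le1$, then $I=0$. If $t\ge2$, then at most $t/2$ of them are lines and at most one is an added vertex, since the $Z_i$ are disjoint; so $I\le t/2+1\le t$. In both cases $|S|\ge(d_u-I)+t\ge d_u$, a contradiction.
\end{proof}

\begin{proposition}\label{prop:lower}
For $n$ large, $G_n$ is minimally $k$-connected and $\mathcal{E}(G_n)=\mathcal{E}^*(n)$.
\end{proposition}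

\begin{proof}
Suppose $|S|\le k-1$ and $G_n-S$ is disconnected. A vertex outside $R$ has $k$ neighbors in $R$, one of which survives, so every component contains a point. Then $S$ separates two points, and Lemma~\ref{lem:sep} gives $|S|\ge3k-1$, which is absurd. So $G_n$ is $k$-connected, and minimally so because every edge has an end of degree $k$. In $G_n$ we have $B=R$, points are pairwise nonadjacent, and Lemma~\ref{lem:sep} with the local form of Menger's theorem and \eqref{eq:sandwich} gives $\kappa_{G_n}(u,v)=\min(d_u,d_v)$ on $R$. The degrees in $R$ differ by at most $1$ and sum to $3kp+ks$, so $\mathcal{E}(G_n)=\Phi_p(ks)=\psi_n(s_n)=\mathcal{E}^*(n)$ by Lemma~\ref{lem:balanced}(b).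
\end{proof}

\section{One edge inside $B$}\label{sec:model}

Before the general upper bound we examine the simplest way in which Theorem~\ref{thm:bip} could fail. Let $A$ be independent and let $F=G[B]$ have exactly one edge $e=uv$, with cut $(S,X,Y)$. The edge adds $2$ to the degree sum of $B$. If both sides contained a positive proportion of $B$, a positive proportion of the pairs in $B$ would have excess $0$, a loss of quadratic order. So one expects one side to contain few vertices of $B$; take the extreme case $Y\cap B=\{v\}$, and put $P=B\setminus\{v\}$, $p=|P|$.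

There are $k|A|=k(n-p-1)$ edges between $A$ and $B$, of which $d_v-1$ end at $v$, and $P$ receives in addition the edge $e$. Hence
\[
\sum_{z\in P}d_z=k(n-p-1)-(d_v-1)+1=k(n-p)-\lambda,\qquad\lambda=x_v+2(k-1).
\]
Compare this with a bipartite graph of order $n$ whose vertices of large degree are $p$ in number: there the sum is $k(n-p)$. Seen from $P$, the vertex $v$ is a bad substitute for a vertex of degree $k$. In return, $v$ has positive excess only with vertices of $S\cap B$, by Lemma~\ref{lem:cut}, and each of these at most $k-1$ pairs contributes at most $x_v$.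

Take $k=3$ and $n=4p+2$ with $p$ large, so that $\mathcal{E}^*(n)=3p(p-1)+15$. The degree sum of $P$ is $9p+M$ with $M=6-\lambda=2-x_v$, and the pairs containing $v$ contribute at most $2x_v$. Lemma~\ref{lem:balanced} gives:
\begin{itemize}
\item if $x_v=1$, then $\mathcal{E}(G)\le\Phi_p(1)+2=3p(p-1)+2$;
\item if $x_v=2$, then $\mathcal{E}(G)\le\Phi_p(0)+4=3p(p-1)+4$;
\item if $x_v\ge3$, then $\mathcal{E}(G)\le3p(p-1)-\frac{p-1}2(x_v-2)+2x_v\le3p(p-1)$ for $p\ge13$, as $6(x_v-2)\ge2x_v$.
\end{itemize}
So $G$ is not optimal, but in the first two cases the margin is a constant. The general proof follows this computation. It splits $B$ into an independent set $P$ and a remainder $Q$ on the small sides of the cuts, defines a defect $\lambda$ by the degree sum of $P$, and bounds the contribution of $Q$ by $\lambda^2/8$, sharply enough to survive the constant-margin cases. What is new in general is that there may be linearly many cuts, so that it is not clear at the outset what ``the small side'' means.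

\section{The core of an optimal graph}\label{sec:core}

In this section and the next, $G$ is an optimal minimally $k$-connected graph of large order $n$, and $\mathcal{E}=\mathcal{E}(G)$. By Proposition~\ref{prop:lower} and Lemma~\ref{lem:arith}(a),
\begin{equation}\label{eq:lower}
\mathcal{E}\ \ge\ \mathcal{E}^*(n)\ \ge\ \frac{kn^2}{16}-\frac{kn}{2}\ >\ \frac{9kn^2}{160},
\end{equation}
the last step for $n>80$. This is the only way in which optimality is used. Fix a cut for each edge of $F$. Let $H$ be the graph on $B$ in which $u$ and $v$ are adjacent if $\kappa_G(u,v)>k$. By Lemma~\ref{lem:cut}, $H$ has no edge between the two sides of a cut; in particular, $H$ and $F$ have no common edge. By \eqref{eq:sandwich},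
\begin{equation}\label{eq:H}
\mathcal{E}=\sum_{uv\in E(H)}\bigl(\kappa_G(u,v)-k\bigr)\le\sum_{uv\in E(H)}\min(x_u,x_v).
\end{equation}

\subsection{The densest set and a weighting of $B$}

To orient all cuts consistently we want a large subset of $B$ that no cut can split. A set that is very dense in $H$ will do. Let
\[
\rho=\max_{\emptyset\ne U\subseteq B}\frac{e_H(U)}{|U|},
\]
attained by a set $W$ of size $w$. As $\mathcal{E}>0$, we have $0<\rho\le(w-1)/2$ and $w\ge2$. Every $v\in W$ has at least $\rho$ neighbors in $H[W]$, since $e_H(W)=\rho w$ and $e_H(W\setminus\{v\})\le\rho(w-1)$.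

To relate $\rho$ to $\mathcal{E}$ we bound each minimum in \eqref{eq:H} by a weighted mean. Equal weights would give $v$ the coefficient $\deg_H(v)/2$, which may be much larger than $\rho$. The weights can be chosen so that no coefficient exceeds $\rho$. We use the max-flow min-cut theorem: in a finite network with nonnegative arc capacities, the maximum value of a flow from the source to the sink equals the minimum, over all node sets containing the source but not the sink, of the total capacity of the arcs leaving the set.

\begin{lemma}\label{lem:weights}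
There are numbers $q_v\in[0,\rho]$, $v\in B$, with $\sum_{v\in W}q_v\ge\rho w$ and
\begin{equation}\label{eq:weighted}
\mathcal{E}\le\rho k|A|+\sum_{uv\in E(F)}(q_u+q_v)-k\sum_{v\in B}q_v .
\end{equation}
\end{lemma}

\begin{proof}
Form a network with an arc of capacity $1$ from the source to each $f\in E(H)$, an arc of capacity $1$ from each $f$ to each of its two ends, and an arc of capacity $\rho$ from each $v\in B$ to the sink. Consider a node set consisting of the source, a set $I\subseteq E(H)$ and a set $Z\subseteq B$. Each $f\notin I$ contributes $1$ to the capacity leaving it, and so does each $f\in I$ with an end outside $Z$. So this capacity is at least $|E(H)|-e_H(Z)+\rho|Z|\ge|E(H)|$. Hence there is a flow that saturates all arcs at the source. Let $\alpha_{f,v}\ge0$ be the flow from $f$ to its end $v$ and $q_v=\sum_{f\ni v}\alpha_{f,v}\le\rho$. For $f=uv$ we have $\alpha_{f,u}+\alpha_{f,v}=1$. The edges of $H[W]$ send their whole flow into $W$, so $\sum_Wq_v\ge e_H(W)=\rho w$. By \eqref{eq:H},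
\[
\mathcal{E}\le\sum_{f=uv\in E(H)}(\alpha_{f,u}x_u+\alpha_{f,v}x_v)=\sum_{v\in B}q_vd_v-k\sum_{v\in B}q_v .
\]
In $\sum_Bq_vd_v$ an edge from $v\in B$ to $A$ contributes $q_v\le\rho$, there are at most $k|A|$ such edges, and an edge $uv$ of $F$ contributes $q_u+q_v$.
\end{proof}

\begin{lemma}\label{lem:dense}
$w>n/9$ and $\rho>\frac{3}{10}w$.
\end{lemma}

\begin{proof}
By Theorem~\ref{thm:mader}, $F$ is a forest. Root its components and assign each edge $uv$ to the child $v$, using $q_u+q_v\le\rho+q_v$. Each vertex is assigned at most one edge, so the middle term of \eqref{eq:weighted} is at most $\rho|B|+\sum_Bq_v$. With $|A|=n-|B|$, $|B|\ge w$ and $\sum_Bq_v\ge\rho w$,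
\begin{equation}\label{eq:rough}
\mathcal{E}\le\rho kn-(k-1)\rho|B|-(k-1)\sum_{v\in B}q_v\le\rho\bigl(kn-2(k-1)w\bigr).
\end{equation}
Since $\rho\le w/2$, this gives $\mathcal{E}\le knw/2$, and \eqref{eq:lower} yields $w>9n/80>n/9$. The last factor in \eqref{eq:rough} is positive because $\mathcal{E}>0$. If $\rho\le\frac3{10}w$, then maximizing $w(kn-2(k-1)w)$ over real $w$ and using $\frac{k}{k-1}\le\frac32$ gives
\[
\mathcal{E}\le\frac3{10}\cdot\frac{k^2n^2}{8(k-1)}\le\frac{9kn^2}{160},
\]
contradicting \eqref{eq:lower}.
\end{proof}

\begin{lemma}\label{lem:nosplit}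
For every edge of $F$, one side of its cut is disjoint from $W$.
\end{lemma}

\begin{proof}
Let $(S,X,Y)$ be the cut and suppose that $x=|X\cap W|$ and $y=|Y\cap W|$ are both positive. A vertex of $X\cap W$ has at least $\rho$ neighbors in $H[W]$, all in $X\cup S$, so $\rho\le(x-1)+(k-1)$ and $x>\eta:=0.3w-k$. By symmetry $y>\eta$, and $x+y\ge w-|S|>w-k$. For $n$ large, $w\ge70k$ and so $\eta>0$. From $(x-\eta)(y-\eta)\ge0$ we get
\[
xy\ge\eta(x+y-\eta)\ge(0.3w-k)\cdot0.7w=0.21w^2-0.7kw .
\]
None of these $xy$ pairs is an edge of $H$. Therefore $0.3w^2<\rho w=e_H(W)\le\frac12w^2-xy\le0.29w^2+0.7kw$, which forces $w<70k$, a contradiction.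
\end{proof}

\begin{remark}
This is where the upper bound needs $k\ge3$. Inequalities \eqref{eq:rough} and \eqref{eq:lower} give $\rho/w\ge\frac{k-1}{2k}-o(1)$, while two disjoint cliques of order $w/2$, the shape left by a cut through the middle of $W$, have $\rho/w$ close to $\frac14$. For $k\ge3$ we have $\frac{k-1}{2k}\ge\frac13$; for $k=2$ the two numbers coincide and the argument has no margin.
\end{remark}

\subsection{The partition $B=P\cup Q$}

For $e\in E(F)$ let $Y_e$ be a side of the cut that is disjoint from $W$, let $X_e$ be the other side and $S_e$ the separator, and let $v_e\in Y_e$, $u_e\in X_e$ be the ends of $e$. Put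
\[
Q=B\cap\bigcup_{e\in E(F)}Y_e,\qquad P=B\setminus Q,\qquad p=|P|,\quad l=|Q| .
\]
Then $W\subseteq P$, no $Y_e$ meets $P$, and every edge $e$ of $F$ has the end $v_e$ in $Q$, so $P$ is independent in $G$. Our goal is $Q=\emptyset$.

The bound \eqref{eq:rough} is weaker than $kn^2/16$ by the factor $k/(k-1)$, because edges of $F$ were charged to vertices of $W$. Now every edge of $F$ can be charged to a vertex of $Q$. A vertex of $Q$ that is charged at most $k$ edges feeds \eqref{eq:weighted} no more than a vertex of $A$ does, and the cuts make such a charging possible.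

\begin{lemma}\label{lem:degen}
Every nonempty $U\subseteq Q$ contains a vertex with at most $k$ neighbors in $U\cup P$.
\end{lemma}

\begin{proof}
If no edge has both ends in $U\cup P$, any vertex of $U$ will do. Otherwise let $e$ be such an edge; it belongs to $F$. Put $U'=(U\cup P)\cap Y_e=U\cap Y_e$, which contains $v_e$. If $U'=\{v_e\}$, then the neighbors of $v_e$ in $U\cup P$ are $u_e$ and at most $k-1$ vertices of $S_e$. Otherwise the forest $F[U']$ has two vertices of degree at most $1$, one of which, $v$, differs from $v_e$. It has no neighbor in $X_e$, at most $k-1$ in $S_e$ and at most one in $U'$.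
\end{proof}

Applying the lemma to $U=Q$, removing the vertex found and repeating, we order $Q$ so that each vertex has at most $k$ neighbors among $P$ and the later vertices of $Q$. Assign each edge of $F$ to its earliest end in $Q$, and let $c_v\le k$ be the number of edges assigned to $v\in Q$. Then $\sum_Qc_v=|E(F)|$. Three nonnegative integers measure how far the vertices outside $P$ are from being an independent set of vertices of degree $k$ with all neighbors in $P$:
\[
\Delta=\sum_{v\in Q}(k-c_v)=kl-|E(F)|,\qquad \xi=\sum_{v\in Q}x_v\ge l,\qquad e(A),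
\]
and we combine them into the \emph{defect}
\[
\lambda=\xi+2\Delta+2e(A).
\]
In Section~\ref{sec:model} we had $c_v=1$, $\Delta=k-1$, $\xi=x_v$ and $e(A)=0$. The coefficients in $\lambda$ are dictated by the next identity.

\begin{lemma}\label{lem:degsum}
$\sum_{v\in P}d_v=k(n-p)-\lambda$.
\end{lemma}

\begin{proof}
Summing degrees over $A$ and over $Q$ gives
\[
k|A|=2e(A)+e(A,P)+e(A,Q),\qquad kl+\xi=e(A,Q)+e(P,Q)+2e(Q).
\]
As $P$ is independent, $e(P,Q)+e(Q)=|E(F)|=kl-\Delta$ and $\sum_Pd_v=e(A,P)+e(P,Q)$. Subtracting the second equation from the first,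
\[
e(A,P)+e(P,Q)=k|A|-2e(A)-kl-\xi+2\bigl(e(P,Q)+e(Q)\bigr)=k(|A|+l)-2e(A)-\xi-2\Delta,
\]
and $|A|+l=n-p$.
\end{proof}

So each unit of $\lambda$ is taken from the degree sum of $P$. It remains to bound what $Q$ can give back. The next two lemmas show that a vertex of $Q$ has at most $\Delta$ neighbors in $H$ and that $\Delta$ is bounded.

\begin{lemma}\label{lem:Delta}
$\Delta<9k$.
\end{lemma}

\begin{proof}
An edge $uv$ assigned to $v\in Q$ has $q_u+q_v\le\rho+q_v$. Insert this into \eqref{eq:weighted}, and use $|A|=n-p-l$ and the identity $c_v(\rho+q_v)-kq_v=k\rho-(k-c_v)(\rho+q_v)$: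
\[
\mathcal{E}\le\rho k(n-p)-\sum_{v\in Q}(k-c_v)(\rho+q_v)-k\sum_{v\in P}q_v\le\rho k(n-p)-\rho\Delta-k\rho w\le\rho\bigl(k(n-2w)-\Delta\bigr),
\]
where we used $W\subseteq P$ twice. The last factor is positive and $\rho\le w/2$, so $\mathcal{E}\le\frac k2w(n-2w)-\frac12w\Delta\le\frac{kn^2}{16}-\frac12w\Delta$. By \eqref{eq:lower}, $w\Delta\le kn$, and $w>n/9$.
\end{proof}

\begin{lemma}\label{lem:hv}
Every $v\in Q$ has at most $\Delta$ neighbors in $H$. The pairs that meet $Q$ contribute at most $\Delta\xi$ to $\mathcal{E}$, and $\Delta\xi\le\lambda^2/8$.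
\end{lemma}

\begin{proof}
The idea is that a side $Y_e$ with many vertices of $B$ gives $v$ many possible neighbors in $H$, but the forest cannot supply $k$ edges to each of these vertices, and this raises $\Delta$ at least as fast.

Let $v\in Y_e$, and put $U=Y_e\cap B\subseteq Q$, $T=S_e\cap B$, $y=|U|$, $t=|T|\le k-1$. Let $h$ be the degree of $v$ in $H$ and $f$ the number of neighbors of $v$ in $F[U\cup T]$. The neighbors of $v$ in $H$ lie in $(U\cup T)\setminus\{v\}$ and are not neighbors in $F$, so $h\le y-1+t-f$. An edge assigned to a vertex of $U$ is either $e$ or one of the $g=e(U)+e(U,T)$ edges of $F[U\cup T]$ that meet $U$. Hence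
\[
\Delta\ge\sum_{v'\in U}(k-c_{v'})\ge ky-1-g .
\]
If $y=1$, then $g=f$ and $\Delta\ge k-1-f\ge t-f\ge h$. Let $y\ge2$ and $\epsilon=\min(f,1)$. The forest $F[U\cup T]$ has at most $y+t-1$ edges, and at most $y+t-2$ if $v$ is isolated in it; that is, $g\le y+t-2+\epsilon$. Thus $\Delta\ge(k-1)y-t+1-\epsilon$, while $h\le y+t-1-\epsilon$, and
\[
\Delta-h\ge(k-2)y-2(t-1)\ge2(k-2)-2(k-2)=0 .
\]

Charge each edge of $H$ that meets $Q$ to an end $v\in Q$; it contributes at most $x_v$ to $\mathcal{E}$. The total is at most $\sum_{v\in Q}\Delta x_v=\Delta\xi$. Finally $\Delta\xi=\frac12(2\Delta)\xi\le\frac12\bigl(\frac{2\Delta+\xi}2\bigr)^2\le\frac{\lambda^2}8$.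
\end{proof}

\section{The defect vanishes}\label{sec:final}

Put $s=n-4p$. By Lemma~\ref{lem:degsum} the degrees in $P$ sum to $3kp+M$ with $M=ks-\lambda$, and by \eqref{eq:sandwich} and Lemma~\ref{lem:hv},
\begin{equation}\label{eq:split}
\mathcal{E}\le\sum_{\{u,v\}\subseteq P}\bigl(\min(d_u,d_v)-k\bigr)+\Delta\xi .
\end{equation}
The exact bound of Lemma~\ref{lem:balanced}(b) requires $|M|<p$, so we first use the averaged bound to confine $\lambda$ and $s$.

\begin{lemma}\label{lem:coarse}
$\lambda\le20k$, $|s|\le3\sqrt n$, and
\begin{equation}\label{eq:master}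
\mathcal{E}\le kp(p-1)+\binom{ks-\lambda}2-p\max(0,\lambda-ks)+\frac{\lambda^2}8 .
\end{equation}
\end{lemma}

\begin{proof}
Since $p\ge w>n/9$, for $n$ large we have $p-1\ge n/10$ and $\Delta<9k\le(p-1)/4$. With $\xi\le\lambda$ this gives $\Delta\xi\le\lambda(p-1)/4$. Lemma~\ref{lem:balanced}(a), in which $2kp+M=k(n-2p)-\lambda$, turns \eqref{eq:split} into
\[
\mathcal{E}\le\frac{p-1}2\,k(n-2p)-\frac{\lambda(p-1)}4 .
\]
As $\mathcal{E}>0$, we have $n>2p$, so the first term is at most $\frac k2p(n-2p)=\frac{kn^2}{16}-\frac{ks^2}{16}$. By \eqref{eq:lower}, $\frac{ks^2}{16}+\frac{\lambda(p-1)}4\le\frac{kn}2$. Hence $s^2\le8n$ and $\lambda\le2kn/(p-1)\le20k$. Now $|M|\le3k\sqrt n+20k<n/9<p$ for $n$ large, and Lemma~\ref{lem:balanced}(b) bounds the sum in \eqref{eq:split} by $\Phi_p(ks-\lambda)$.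
\end{proof}

\begin{lemma}\label{lem:s}
$|s|\le2$.
\end{lemma}

\begin{proof}
Suppose $|s|\ge3$. Expand $kp(p-1)$ in \eqref{eq:master} by \eqref{eq:expand}. If $s>0$, drop the term $-p\max(0,\lambda-ks)$. If $s<0$, then $p>n/4$ and this term is at most $-pk|s|\le-k|s|(n-2)/4$, which outweighs the gain $k|s|(n-2)/8$ in \eqref{eq:expand}. In both cases
\[
\mathcal{E}\le\frac{kn(n-4)}{16}-\frac{k|s|(n-2)}8+\Bigl[\frac{ks^2}{16}+\binom{ks-\lambda}2+\frac{\lambda^2}8\Bigr].
\]
We have $|ks-\lambda|+1\le k|s|+21k\le8k|s|$, so the binomial coefficient is at most $32k^2s^2$; also $\lambda^2/8\le50k^2\le6k^2s^2$. The bracket is thus at most $40k^2s^2\le120k^2|s|\sqrt n$. By Lemma~\ref{lem:arith}(a) and $|s|-2\ge|s|/3$,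
\[
\mathcal{E}-\mathcal{E}^*(n)\le-\frac{k(|s|-2)(n-2)}8+120k^2|s|\sqrt n\le|s|\Bigl(120k^2\sqrt n-\frac{k(n-2)}{24}\Bigr)<0
\]
for $n$ large, contradicting \eqref{eq:lower}.
\end{proof}

\begin{lemma}\label{lem:lambda}
$\lambda=0$.
\end{lemma}

\begin{proof}
By Lemmas~\ref{lem:s} and~\ref{lem:arith}(b), $\mathcal{E}^*(n)=\psi_n(s)=kp(p-1)+\binom{ks}2-p\max(0,-ks)$ with the present $p$ and $s$. Suppose $\lambda\ge1$; we show that the right side of \eqref{eq:master} is smaller than $\psi_n(s)$.

\emph{Case $\lambda>ks$}, which includes all $s\le0$. Here the defect pushes more degrees below $3k$, at a cost of order $p$. Precisely, $\max(0,\lambda-ks)=\lambda-ks\ge\max(0,-ks)+1$: for $s\le0$ because $\lambda\ge1$, and for $s>0$ because $\lambda-ks$ is a positive integer. Since $|ks-\lambda|\le22k$, we have $\binom{ks-\lambda}2+\frac{\lambda^2}8\le\frac12(23k)^2+50k^2<315k^2$. As $\binom{ks}2\ge0$, the right side of \eqref{eq:master} is at most $\psi_n(s)-p+315k^2<\psi_n(s)$ for $n$ large.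

\emph{Case $1\le\lambda\le ks$.} This is the case of constant margin. Both maxima vanish, and $\psi_n(s)$ exceeds the right side of \eqref{eq:master} by
\[
\binom{ks}2-\binom{ks-\lambda}2-\frac{\lambda^2}8=\frac{\lambda(2ks-\lambda-1)}2-\frac{\lambda^2}8\ge\lambda\Bigl(\frac{ks-1}2-\frac{ks}8\Bigr)=\frac{\lambda(3ks-4)}8>0,
\]
since $s\ge1$.

In both cases $\mathcal{E}<\mathcal{E}^*(n)$, contradicting \eqref{eq:lower}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:bip}]
Let $G$ be optimal of large order. By Lemma~\ref{lem:lambda}, $e(A)=0$ and $\xi=0$. Since $\xi\ge|Q|$, the set $Q$ is empty, so $B=P$ is independent. Thus $A$ and $B$ are independent sets that partition $V(G)$.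
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:exact}]
Let $G$ be any minimally $k$-connected graph of large order $n$ satisfying (i) and (ii), and put $p=|B|$, $s=n-4p$. The degrees in $B$ sum to $k(n-p)=3kp+ks$ with $|ks|\le2k<p$. By \eqref{eq:sandwich}, Lemma~\ref{lem:balanced}(b) and Lemma~\ref{lem:arith}(b),
\begin{equation}\label{eq:chain}
\mathcal{E}(G)=\sum_{\{u,v\}\subseteq B}\bigl(\kappa_G(u,v)-k\bigr)\le\sum_{\{u,v\}\subseteq B}\bigl(\min(d_u,d_v)-k\bigr)\le\Phi_p(ks)=\mathcal{E}^*(n),
\end{equation}
where the first inequality is an equality if and only if (iv) holds, and the second if and only if (iii) holds.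

If $G$ is optimal, then (i) holds by Theorem~\ref{thm:bip}, and (ii) holds by Lemma~\ref{lem:s} because $P=B$. Then \eqref{eq:chain} and \eqref{eq:lower} give $\mathcal{E}(G)=\mathcal{E}^*(n)$. So the maximum excess is $\mathcal{E}^*(n)$, the maximum average connectivity is $k+\mathcal{E}^*(n)/\binom n2$, and equality in \eqref{eq:chain} gives (iii) and (iv). Conversely, if $G$ satisfies (i)--(iv), then equality holds throughout \eqref{eq:chain}, so $\mathcal{E}(G)=\mathcal{E}^*(n)$ and $G$ is optimal.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CMO}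
Roc\'io M. Casablanca, Lucas Mol, and Ortrud R. Oellermann,
\emph{Average connectivity of minimally 2-connected graphs and average edge-connectivity of minimally 2-edge-connected graphs},
arXiv:1810.01972 (2018).

\bibitem{Mader}
Mader, Arch. Math. 23 (1972) 219--224.

\end{thebibliography}
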